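# Polynomial volume growth for bounded-degree graphs of nonnegative Ollivier curvature

## A polynomial bound on balls, uniform over all graphs of a given degree

**Theorem 1.** For every $D$ there are constants $C_D,p_D$ such that every connected simple graph $G=(V,E)$, finite or infinite, with maximum degree $\le D$ and $\kappa(x,y)\ge 0$ for all $x\ne y$ satisfies
$$|B_x(r)|\le C_D\,r^{p_D}\qquad\text{for all }x\in V,\ r\ge 1 .$$

Let us unpack the statement. Write $d(x,y)=\mathrm{dist}(x,y)$ for the graph distance and $B_x(r)=\{v:d(x,v)\le r\}$ for the ball; $r$ runs over integers.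

**Definition (lazy walk).** $\mu_x$ is the law of one step of the lazy random walk from $x$: $\mu_x(x)=\frac12$, $\mu_x(v)=\frac1{2\deg(x)}$ for each neighbour $v$ of $x$, and $\mu_x(v)=0$ otherwise.

**Definition (Wasserstein distance).** For finitely supported probability measures $\mu,\nu$ on $V$, $W_1(\mu,\nu)$ is the minimum of $\sum_{v,w}d(v,w)\pi(v,w)$ over all couplings $\pi$, that is, probability measures on $V\times V$ with marginals $\mu$ and $\nu$. By Kantorovich duality $W_1(\mu,\nu)=\sup_f\sum_vf(v)(\nu(v)-\mu(v))$ over $1$-Lipschitz $f:V\to\mathbb R$.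

**Definition (Ollivier curvature).** For $x\neq y$, $\kappa(x,y)=1-W_1(\mu_x,\mu_y)/d(x,y)$.

So $\kappa(x,y)\ge0$ says: one lazy step from $x$ and one from $y$ can be coupled so that the mean distance after the step is at most $d(x,y)$. Every coupling gives a lower bound on $\kappa$, and every $1$-Lipschitz function gives an upper bound.

**Definition (polynomial volume growth).** $G$ has polynomial volume growth if for some vertex $x$ and some $C,p>0$, $|B_x(r)|\le Cr^p$ for all integers $r\ge1$. The choice of $x$ does not matter, because $B_x(r)\subseteq B_y(r+d(x,y))$. Finite graphs have it trivially.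

The question whether $\kappa\ge0$ forces polynomial volume growth in bounded degree is posed as open in Brian Benson, Peter Ralli, Prasad Tetali, "Volume growth, curvature, and Buser-type inequalities in graphs", arXiv:1802.01952 (2018). Theorem 1 answers it affirmatively, with constants that depend on nothing but $D$.

## Lattices, abelian groups and trees by hand

**Adjacent pairs suffice.** $W_1$ is a metric. If $x=x_0,x_1,\dots,x_d=y$ is a geodesic and $W_1(\mu_{x_i},\mu_{x_{i+1}})\le1$ for each $i$, then $W_1(\mu_x,\mu_y)\le d$. So $\kappa\ge0$ for all pairs follows from $\kappa\ge0$ for adjacent pairs.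

**Abelian Cayley graphs.** Let $\Gamma$ be an abelian group with a finite symmetric generating set $S\not\ni0$, and join $x$ to $x+s$ for $s\in S$. Draw a lazy step $\xi$ and move $x\mapsto x+\xi$, $y\mapsto y+\xi$. The distance does not change, since $d(x+\xi,y+\xi)$ is the word length of $y-x$. So $\kappa\ge0$. Here polynomial growth is visible: an element of length $\le r$ is $\sum_{s\in S}n_ss$ with $0\le n_s\le r$, so $|B_0(r)|\le(r+1)^{|S|}$.

For $\mathbb Z^n$ the degree is $2n$, and the ball of radius $r$ contains all $z$ with $|z_i|\le r/n$ for every $i$. Hence $|B_0(r)|\ge(2\lfloor r/n\rfloor+1)^n\ge(r/n)^n$. Taking $n=\lfloor D/2\rfloor$ we see that necessarily $p_D\ge\lfloor D/2\rfloor$: the exponent in Theorem 1 must depend on $D$.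

**Regular trees.** Let $G$ be the $d$-regular tree, $d\ge3$, and $x\sim y$. Put $f(v)=1+d(y,v)$ for $v$ on the $y$-side of the edge $xy$ and $f(v)=-d(x,v)$ on the $x$-side; this is $1$-Lipschitz. Then
$$\sum_v f(v)\mu_y(v)=\tfrac12+\tfrac{d-1}{2d}\cdot2,\qquad \sum_v f(v)\mu_x(v)=\tfrac1{2d}-\tfrac{d-1}{2d},$$
and the difference is $2-\frac2d>1$. So $\kappa(x,y)\le-1+\frac2d<0$. The curvature is still bounded below: in any graph $W_1(\mu_x,\delta_x)=\frac12$, so $W_1(\mu_x,\mu_y)\le d(x,y)+1$ and $\kappa\ge-1$. The tree grows exponentially, so a negative lower bound on curvature does not suffice.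

**Counting spheres.** The first thing to try is to compare consecutive spheres. Two bounds of this kind are recalled with the problem. One, due to Paeng, says that if the maximum degree is $D$ and $\kappa\ge k$, then the sphere of radius $r$ has at most $D^r\prod_{m=0}^{r-1}(1-\frac k2m)$ points, for $0\le r\le\mathrm{diam}(G)$. The other says that if $G$ is $d$-regular and $\kappa\ge k$, then for $i\ge1$ the sphere of radius $i+1$ has at most $\frac{d+1-2dk}2$ times as many points as that of radius $i$. At $k=0$ the first bound is $D^r$, and the second is a ratio $\frac{d+1}2$, which exceeds $1$ for every $d\ge2$ (it is $\frac32$ already on $\mathbb Z$). Multiplied over $r$ spheres, a constant ratio above $1$ is an exponential bound. The zero-curvature condition has to be used over many steps at once, and for this the random walk is the natural tool.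

## Kernels that do not spread distances, and the entropy theorem

The proof uses only two features of the lazy walk, and they are worth isolating.

**Definition (the class $\mathcal C_\eta$).** Fix $\eta\in(0,\frac14]$. $\mathcal C_\eta$ is the class of pairs $(G,P)$, where $G$ is a connected simple graph with at least two vertices and $P$ is a Markov kernel on $V$ with $P_x:=P(x,\cdot)$ supported in $B_x(1)$, such that

* (A1) $P(x,v)\ge4\eta$ whenever $v\sim x$ (so $\deg\le1/(4\eta)$ and $V$ is countable);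
* (A2) $W_1(P_x,P_y)\le d(x,y)$ for all $x,y$.

Put $Q=\frac12(I+P)$ and let $(X_n)$ be the $Q$-chain. Then $Q(x,x)\ge\frac12$, and $Q(x,v)\ge2\eta$ for $v\sim x$.

**Theorem 2.** There is $C=C(\eta)$ such that for all $(G,P)\in\mathcal C_\eta$, $x\in V$, $t\ge1$, the Shannon entropy of $X_t$ started at $x$ is at most $C(1+\log t)$. (No reversibility is assumed.)

**Theorem 3.** If moreover there is $m:V\to[1,M]$ with $\sum_ym(y)P(y,z)\le m(z)$ for all $z$, then $|B_x(r)|\le C'r^p$ for $r\ge1$, where $C'=C'(\eta,M)$ and $p=p(\eta)$. If $m$ is reversible for $P$, then also $Q^{2t}(x,x)\ge c\,t^{-C}$ for $t\ge1$, with $c,C>0$ depending only on $\eta,M$.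

**Theorem 3 implies Theorem 1.** A one-vertex graph is trivial. Otherwise take $P_x=\mu_x$ and $\eta=\frac1{8D}\le\frac14$. Then (A1) holds because $\mu_x(v)=\frac1{2\deg(x)}\ge\frac1{2D}=4\eta$, and (A2) is exactly $\kappa\ge0$. The function $m=\deg\in[1,D]$ is reversible for $P$, since $\deg(x)\mu_x(v)=\frac12=\deg(v)\mu_v(x)$ for $x\sim v$; so $\sum_ym(y)P(y,z)=m(z)$. Theorem 3 with $M=D$ gives Theorem 1.

**A non-reversible example.** On $\mathbb Z$ let $P(x,x+1)=\frac34$, $P(x,x-1)=\frac14$. Translation coupling gives (A2), and (A1) holds with $\eta=\frac1{16}$. With $m\equiv1$ we have $\sum_yP(y,z)=1$, so the volume part of Theorem 3 applies. The return probability does not decay polynomially: one $Q$-step has mean $\frac14$, its deviations from the mean are at most $\frac54$, and Azuma–Hoeffding (recalled next) gives $Q^{2t}(x,x)\le e^{-(t/2)^2/(16t)}=e^{-t/64}$. So the reversibility of the bounded $m$ matters in the last assertion.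

**Conventions.** $C,c,\dots$ are positive constants depending only on $\eta$ and on displayed subscripts; they may change from line to line, while numbered ones such as $C_0$ are fixed. For $f:V\to[0,1]$ write $u_n=Q^nf$, so $u_n(x)$ is the mean of $f(X_n)$ for the $Q$-chain from $x$, and $u_n\in[0,1]$. Times are nonnegative integers. $\mathbb E[Z;A]=\mathbb E[Z1_A]$. Suprema "over the class" are over $(G,P)\in\mathcal C_\eta$ with $V\subseteq\mathbb N$; every member of $\mathcal C_\eta$ is isomorphic to one of these.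

**Textbook facts.** We use the following, besides optional stopping.

* Azuma–Hoeffding: if $M$ is a supermartingale with $|M_{i+1}-M_i|\le2$, then $\mathbb P(M_n-M_0\ge z)\le e^{-z^2/8n}$ for $z\ge0$.
* Maximal inequality: for a nonnegative supermartingale, $\mathbb P(\sup_iM_i\ge\lambda)\le\mathbb E M_0/\lambda$.
* Burkholder: for $p\ge2$ and a martingale $M$, $\mathbb E|M_n-M_0|^p\le C_p\,\mathbb E\big(\sum_{i<n}(M_{i+1}-M_i)^2\big)^{p/2}$.
* Stopped form of Burkholder: if the increments are bounded by $2$ and $\sigma\le\sigma'$ are a.s. finite stopping times, then $\mathbb E[|M_{\sigma'}-M_\sigma|^p\,|\,\mathcal F_\sigma]\le C_p\,\mathbb E[(\sigma'-\sigma)^{p/2}\,|\,\mathcal F_\sigma]$. To see it, let $A\in\mathcal F_\sigma$. The process $1_A(M_{n\wedge\sigma'}-M_{n\wedge\sigma})$ is a martingale in $n$, since $A\cap\{\sigma\le n\}\in\mathcal F_n$. It has at most $\sigma'-\sigma$ nonzero increments, all on $A$. Apply Burkholder and let $n\to\infty$ with Fatou.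
* Entropy: the chain rule, and $\mathrm{KL}\le\log(1+\chi^2)\le\chi^2$. (If $\varrho=d\mu/d\nu$, then $\mathrm{KL}(\mu\|\nu)=\int\log\varrho\,d\mu\le\log\int\varrho\,d\mu=\log\int\varrho^2\,d\nu=\log(1+\chi^2)$, where $\chi^2=\int(\varrho-1)^2d\nu$.)

## A coupling that keeps fluctuating

Assumption (A2) gives a coupling whose distance is a supermartingale, but this distance may be frozen: on $\mathbb Z^n$ the translation coupling never changes it. The next lemma modifies an optimal coupling, at no cost, so that the distance always fluctuates. The laziness in $Q$ pays for this.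

**Lemma 4 (coupling).** For $x\ne y$, $d=d(x,y)$, there are a neighbour $x_1$ of $x$ with $d(x_1,y)=d-1$ and a coupling $\pi'$ of $Q_x,Q_y$ with mean distance $\le d$, $\pi'(x,y)\ge\frac14$ and $\pi'(x_1,y)\ge\eta$.

**Proof.** Let $\pi$ be an optimal coupling of $P_x,P_y$ and $\pi^\circ=\frac12\delta_{(x,y)}+\frac12\pi$. This couples $Q_x,Q_y$, has mean distance $\le\frac12d+\frac12d=d$, and $\pi^\circ(x,y)\ge\frac12$. Let $x_1\sim x$ lie on a geodesic from $x$ to $y$. We exchange mass $\eta$ between the first coordinates $x$ and $x_1$. Put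
$$\sigma(z)=\eta\,\frac{\pi^\circ(x_1,z)}{Q(x,x_1)},\qquad\text{so}\quad\sum_z\sigma(z)=\eta,\quad\sigma(z)\le\tfrac12\pi^\circ(x_1,z),$$
because $Q(x,x_1)\ge2\eta$. Set
$$\pi'=\pi^\circ-\eta\,\delta_{(x,y)}-\sum_z\sigma(z)\delta_{(x_1,z)}+\eta\,\delta_{(x_1,y)}+\sum_z\sigma(z)\delta_{(x,z)} .$$
The first marginal loses $\eta$ at $x$ and at $x_1$ and regains both. The second loses $\eta$ at $y$ and $\sigma(z)$ at each $z$ and regains both. So the marginals are unchanged. As $x_1\ne x$, $\pi^\circ(x,y)\ge\frac12\ge\eta$ and $\sigma\le\frac12\pi^\circ(x_1,\cdot)$, the measure $\pi'$ is nonnegative. The mean distance changes by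
$$-\eta d+\eta(d-1)+\sum_z\sigma(z)\big(d(x,z)-d(x_1,z)\big)\le-\eta+\eta=0 .$$
Finally $\pi'(x,y)\ge\frac12-\eta\ge\frac14$ and $\pi'(x_1,y)\ge\pi^\circ(x_1,y)-\sigma(y)+\eta\ge\eta$. $\square$

Fix such a $\pi'$ for every ordered pair $x\ne y$. Let $(X_i,Y_i)$ be the Markov chain that uses it off the diagonal and moves both points together by $Q$ once they have met. Let $\mathcal F_i$ be its filtration and $Z_i=d(X_i,Y_i)$. Then:

* with respect to $(\mathcal F_i)$, both $X$ and $Y$ are $Q$-chains;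
* $Z$ is a nonnegative integer supermartingale, absorbed at $0$, with $|Z_{i+1}-Z_i|\le2$;
* $\mathbb E[(Z_{i+1}-Z_i)^2|\mathcal F_i]\ge\eta$ on $\{Z_i>0\}$, because with probability $\ge\eta$ the distance drops by exactly $1$.

Let $T_r=\inf\{i:Z_i=0\text{ or }Z_i\ge r\}$. If $Z_0<r$, then $Z_{T_r}\le(r-1)+2=r+1$.

**Lemma 5.** Let $Z_0=d\ge1$ and let $r\ge1$ be an integer.

(a) If $d<r$: $\mathbb E T_r\le2(r+1)d/\eta$. Moreover, on $\{T_r>n\}$, $\mathbb P(T_r>n+m\,|\,\mathcal F_n)\le2\cdot2^{-m/n_r}$ with $n_r=\lceil2(r+1)^2/\eta\rceil$.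

(b) If $d<r$: $\mathbb P(Z_{T_r}\ge r)\le d/r$.

(c) $\mathbb P(Z_n>0)\le C_0d/\sqrt n$ for $n\ge1$, with $C_0=7/\eta$. Hence for $f:V\to[0,1]$
$$|u_n(x)-u_n(y)|\le C_0\,\frac{d(x,y)}{\sqrt n}.\tag{1}$$

**Proof.** (a) Let $R=r+1$. For $i<T_r$ we have $R-Z_i\ge0$ and $\mathbb E[Z_{i+1}-Z_i|\mathcal F_i]\le0$. Expanding the square, $\mathbb E[(R-Z_{i+1})^2|\mathcal F_i]\ge(R-Z_i)^2+\eta$. Since $0\le R-Z_{n\wedge T_r}\le R$, summing gives $\eta\,\mathbb E[n\wedge T_r]\le R^2-(R-d)^2\le2Rd$. Let $n\to\infty$. The same argument started at a time $n<T_r$ bounds the conditional mean of $T_r-n$ by $R^2/\eta\le n_r/2$. By Markov's inequality $\mathbb P(T_r>n+n_r|\mathcal F_n)\le\frac12$ on $\{T_r>n\}$. Iterating, $\mathbb P(T_r>n+m|\mathcal F_n)\le2^{-\lfloor m/n_r\rfloor}\le2\cdot2^{-m/n_r}$.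

(b) $T_r<\infty$ a.s. and $Z$ is bounded up to $T_r$, so $\mathbb E Z_{T_r}\le d$; apply Markov's inequality.

(c) Let $r=\lceil\sqrt n\rceil$. If $d\ge r$, the bound is $\ge1$. If $d<r$, then $Z_n>0$ forces $T_r>n$ or $Z_{T_r}\ge r$, as $Z$ is absorbed at $0$. By (a) and (b), and since $r+1\le\sqrt n+2\le3\sqrt n$,
$$\mathbb P(Z_n>0)\le\frac d{\sqrt n}+\frac{2(r+1)d}{\eta n}\le\frac d{\sqrt n}\Big(1+\frac6\eta\Big)\le\frac{7d}{\eta\sqrt n}.$$
Finally $|u_n(x)-u_n(y)|=|\mathbb E[f(X_n)-f(Y_n)]|\le\mathbb P(X_n\ne Y_n)$. $\square$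

**Lemma 6 (concentration).** Let $\psi:V\to\mathbb R$ be $1$-Lipschitz. Then $Q^n\psi$ is $1$-Lipschitz. If $X$ is a $Q$-chain with respect to a filtration, then $\Psi_i=Q^{n-i}\psi(X_i)$, $i\le n$, is a martingale for that filtration, with increments bounded by $2$. Hence $\mathbb P_x(\psi(X_n)-Q^n\psi(x)\ge z)\le e^{-z^2/8n}$ for $z\ge0$, and the same for the lower tail. If $\psi\ge0$ and $\mathbb P_x(\psi(X_n)=0)\ge\zeta>0$, then $Q^n\psi(x)\le\sqrt{8n\log(1/\zeta)}$.

**Proof.** $W_1(Q_x,Q_y)\le\frac12d(x,y)+\frac12W_1(P_x,P_y)\le d(x,y)$, so $Q$ preserves the $1$-Lipschitz property. An increment of $\Psi$ is $\varphi(X_{i+1})-Q\varphi(X_i)$ with $\varphi=Q^{n-i-1}\psi$ $1$-Lipschitz. The support of $Q_{X_i}$ has diameter $\le2$, so the increment is at most $2$ in absolute value. Apply Azuma–Hoeffding to $\pm\Psi$. For the last claim use the lower tail with $z=Q^n\psi(x)$: $\zeta\le e^{-z^2/8n}$. $\square$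

## Logarithmic entropy gives polynomial volume

Why should entropy control volume? By (1), at time $t$ a large multiple of $r^2$ the walks from all points of $B_x(r)$ have nearly the same law. If that law lives mostly on a small set $A$, then every point of $B_x(r)$ sends a definite mass into $A$, and the excessive measure $m$ limits the mass that $A$ can receive.

Let $p_t(x,z)=Q^t(x,z)$ and $H_x(t)=-\sum_zp_t(x,z)\log p_t(x,z)$; all supports are finite. Theorem 2 reads $H_x(t)\le C_3(1+\log t)$ with $C_3=C_3(\eta)$.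

**Proof of Theorem 3 from Theorem 2.** Let $r\ge1$, $t=\lceil16C_0^2r^2\rceil$, $\bar H=C_3(1+\log t)$ and $A=\{z:Q^t(x,z)\ge e^{-4\bar H}\}$. Since $Q^t(x,\cdot)$ has total mass $1$, $|A|\le e^{4\bar H}$. The nonnegative variable $-\log Q^t(x,X_t)$ has mean $H_x(t)\le\bar H$, so it exceeds $4\bar H$ with probability at most $\frac14$, that is, $Q^t(x,A)\ge\frac34$. For $y\in B_x(r)$, (1) with $f=1_A$ gives $Q^t(y,A)\ge\frac34-C_0r/\sqrt t\ge\frac12$. The hypothesis on $m$ passes from $P$ to $Q$ and then to $Q^t$: $\sum_ym(y)Q^t(y,z)\le m(z)$. As $m\ge1$,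
$$\tfrac12|B_x(r)|\le\sum_{y\in B_x(r)}m(y)Q^t(y,A)\le\sum_{y\in V}m(y)Q^t(y,A)\le\sum_{z\in A}m(z)\le M|A| .$$
So $|B_x(r)|\le2Me^{4C_3}t^{4C_3}\le C'r^{8C_3}$, and $8C_3$ depends only on $\eta$.

If $m$ is reversible, then $Q^t(z,x)=m(x)Q^t(x,z)/m(z)\ge Q^t(x,z)/M$. By Jensen's inequality for the exponential,
$$Q^{2t}(x,x)=\sum_zQ^t(x,z)Q^t(z,x)\ge\frac1M\sum_zQ^t(x,z)^2\ge\frac1Me^{-H_x(t)}\ge c\,t^{-C}.\qquad\square$$

What remains is Theorem 2.

## Entropy increments and the gradient bound they require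

**An exact formula for the increment.** By the chain rule $H(X_t)=H(X_t|X_1)+I(X_1;X_t)$, that is, for $t\ge2$,
$$H_x(t)=\sum_yQ(x,y)H_y(t-1)+\sum_yQ(x,y)\,\mathrm{KL}\big(p_{t-1}(y,\cdot)\,\|\,p_t(x,\cdot)\big).\tag{2}$$
It suffices to bound each KL term by $C/t$: then $\sup_xH_x(t)\le\sup_xH_x(t-1)+C/t$, and summing produces a logarithm.

**From KL to level sets.** Fix $y\in B_x(1)$ and let $\varrho(z)=p_{t-1}(y,z)/p_t(x,z)$ on the support of $p_t(x,\cdot)$, which contains that of $p_{t-1}(y,\cdot)$. Since $p_t(x,z)\ge Q(x,y)p_{t-1}(y,z)$, we have $\varrho\le1/Q(x,y)\le\ell:=1/(2\eta)$, and $|\varrho-1|\le\ell$ as $\ell\ge2$. Hence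
$$\mathrm{KL}\le\chi^2=\sum_zp_t(x,z)(\varrho(z)-1)^2=\int_0^\ell2\theta\;p_t\big(x,\{|\varrho-1|>\theta\}\big)\,d\theta .$$
For $\theta>0$ let $A$ be $\{\varrho-1>\theta\}$ or $\{1-\varrho>\theta\}$, put $f=1_A$ and $a=p_t(x,A)=u_t(x)$. Then $p_{t-1}(y,A)=u_{t-1}(y)$ differs from $a$ by at least $\theta a$. Since $u_t(x)=Qu_{t-1}(x)$ is an average of values of $u_{t-1}$ on $B_x(1)$,
$$\theta a\le|u_{t-1}(y)-u_t(x)|\le2\max_{v\sim x}|u_{t-1}(v)-u_{t-1}(x)| .\tag{3}$$

**First attempt.** Insert (1) in (3): $\theta a\le C/\sqrt t$. Then $\chi^2\le\int_0^\ell2\theta\cdot\frac{C}{\theta\sqrt t}\,d\theta=C/\sqrt t$, and (2) sums to $H_x(t)\le C\sqrt t$. With $t$ of order $r^2$ the volume argument gives $|B_x(r)|\le e^{Cr}$, which is no better than the trivial bound from the degree. The loss is in one place: (1) bounds the variation of $u_t$ by $C_0/\sqrt t$ whatever the size of $u_t$, while in (3) the set $A$ has small probability $a$. We need a gradient bound that improves as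 $a\to0$.

How much improvement? If the right side of (3) were $Ca^{1/2}/\sqrt t$, we would get $a\le C\theta^{-2}t^{-1}$, so $\chi^2\le C\,t^{-1}\log(2+t)$, and the entropy bound would be of order $\log^2t$. So a power of $a$ beyond $\frac12$ is wanted. The following is enough.

**Proposition 7.** For $f:V\to[0,1]$, $t\ge1$, $x\sim y$ and $a=u_t(x)$:
$$|u_t(x)-u_t(y)|\le\frac C{\sqrt t}\Big(a^{2/3}+\frac1t\Big).\tag{4}$$

**Proof of Theorem 2 from Proposition 7.** Let $t\ge2$. Since $Q(x,x)\ge\frac12$, $u_{t-1}(x)\le2u_t(x)=2a$. Proposition 7 at time $t-1\ge t/2$, inserted in (3), gives $\theta a\le\frac C{\sqrt t}(a^{2/3}+\frac1t)$. Whichever term on the right is larger, $a\le C\theta^{-3}t^{-3/2}$ or $a\le C\theta^{-1}t^{-3/2}$. For $\theta\le\ell$ we have $\theta^{-1}\le\ell^2\theta^{-3}$, so $a\le C\theta^{-3}t^{-3/2}$ in both cases. Adding the two choices of $A$,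
$$\chi^2\le\int_0^\ell2\theta\min\big(1,C\theta^{-3}t^{-3/2}\big)d\theta\le\int_0^{t^{-1/2}}2\theta\,d\theta+Ct^{-3/2}\int_{t^{-1/2}}^\infty\theta^{-2}\,d\theta\le\frac Ct .$$
By (2), $\sup_xH_x(t)\le\sup_xH_x(t-1)+C/t$. As $H_x(1)\le\log|B_x(1)|\le\log(1+\frac1{4\eta})$, we get $\sup_xH_x(t)\le\log(1+\frac1{4\eta})+C\sum_{j=2}^t\frac1j\le C_3(1+\log t)$. $\square$

From now on the target is Proposition 7. It needs a comparison of $u_t(x)$ with $u_t(y)$ of Harnack type, $u_t(y)\le\Lambda u_t(x)$ for $d(x,y)\le\sqrt t$. Such an inequality cannot hold without an error term: on $\mathbb Z$ with $f=1_{\{t+1\}}$ the lazy walk has $u_t(0)=0<u_t(1)$. We first prove it with a fixed small error, and then make the error as small as $(d/\sqrt t)^3$.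

## A Harnack inequality with a fixed small error

**Proposition 8.** For all $b,h\in(0,1)$ there are $\Lambda\ge1$ and $t_0$, depending only on $\eta,b,h$, such that for all members of $\mathcal C_\eta$, $f:V\to[0,1]$, $x,y\in V$, $t\ge t_0$:
$$u_t(y)\le\Lambda u_t(x)+b+h\,\frac{d(x,y)}{\sqrt t}.\tag{5}$$
Consequently, for $c\in(0,1)$, $K\ge1$ there are $\varepsilon>0$, $t_0$, depending only on $\eta,c,K$, such that $t\ge t_0$, $d(x,y)\le K\sqrt t$ and $u_t(y)\ge c$ imply $u_t(x)\ge\varepsilon$.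

The consequence follows with $b=\frac c4$, $h=\frac c{4K}$: (5) gives $c\le\Lambda u_t(x)+\frac c4+\frac c4$, so $u_t(x)\ge\varepsilon:=c/(2\Lambda)$.

The idea is to look at the best constant in front of $d(x,y)/\sqrt t$ as a function of $\Lambda$. It is bounded by $C_0$. We show that as long as it is at least $h$, halving $\Lambda$ raises it by a fixed amount; so it cannot stay above $h$ for long as $\Lambda$ doubles. The amount comes from a nearly extremal pair. There a certain nonnegative supermartingale starts close to $0$, so it hardly moves. But Lemma 4 makes the distance term in it move, and only $\Lambda u(X)$ can compensate. A nonnegative martingale that fluctuates by a definite amount cannot start near $0$.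

**Step 1: the extremal slope.** The purpose is to define the monotone quantity. For $\Lambda\ge1$ let
$$S_t(\Lambda)=\sup\frac{(u_t(y)-\Lambda u_t(x)-b)_+}{d(x,y)}$$
over the class, $f$, and $x\ne y$. It is nonincreasing in $\Lambda$. It is nonincreasing in $t$, since $Q^{t+1}f=Q^t(Qf)$ and $Qf$ takes values in $[0,1]$. As $\Lambda\ge1$, (1) gives $S_t\le C_0/\sqrt t$. Let $H(\Lambda)=\limsup_{t\to\infty}\sqrt t\,S_t(\Lambda)\le C_0$, again nonincreasing in $\Lambda$. These are numbers depending only on $\eta,b,\Lambda$ (and $t$).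

**Step 2: reduction to a claim.** We shall prove:

**Claim.** If $\Lambda\ge2$ and $H(\Lambda)\ge h$, then $H(\Lambda/2)\ge H(\Lambda)+c_*$ with $c_*=c_*(\eta,b,h)>0$ independent of $\Lambda$.

Given the claim, suppose $H(2^n)\ge h$. Then $H(2^j)\ge h$ for all $j\le n$, and applying the claim $n$ times, $C_0\ge H(1)\ge h+nc_*$. So $H(2^n)<h$ for some $n$ depending only on $\eta,b,h$. Then $S_t(2^n)\le h/\sqrt t$ for all $t\ge t_0$, which is (5) with $\Lambda=2^n$ for $x\ne y$; the case $x=y$ is trivial.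

**Step 3: a nearly extremal configuration.** Write $H=H(\Lambda)\ge h$, $S_t=S_t(\Lambda)$. Let
$$\delta=\min\Big(\frac b{32},\frac{\eta h^2}{2^{19}}\Big),\qquad0<\nu\le\frac{\delta H}4 .$$
Choose $t$, arbitrarily large, with $\sqrt t\,S_t\ge H-\nu$ and $\sqrt{t'}S_{t'}\le H+\nu$ for all $t'\ge(1-\delta)t$. Put $T=\lfloor\delta t\rfloor\ge\delta t/2$ and $S=S_{t-T}$. Since $(1-\delta)^{-1/2}\le1+\delta$ for $\delta\le\frac12$, $S\le(H+\nu)(1+\delta)/\sqrt t$. Choose a member of the class, $f$, and $x\ne y$ with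
$$u_t(y)-\Lambda u_t(x)-b\ge\Big(S_t-\frac\nu{\sqrt t}\Big)d\ge(H-2\nu)\frac d{\sqrt t},\qquad d=d(x,y).$$
The left side is at most $1$ and $2\nu\le H/2$, so $d\le2\sqrt t/H$.

**Step 4: the gap supermartingale.** The purpose is to measure how far the pair is from extremal along the coupling. Run the coupling from $(x,y)$ and let, for $0\le i\le T$,
$$\mathrm{gap}_i=SZ_i+b-u_{t-i}(Y_i)+w_i,\qquad w_i=\Lambda u_{t-i}(X_i).$$
Here $w$ is a nonnegative martingale, $u_{t-i}(Y_i)$ is a martingale and $Z$ is a supermartingale, so $\mathrm{gap}$ is a supermartingale. It is nonnegative. If $Z_i>0$, this is because $u_{t-i}(Y_i)-\Lambda u_{t-i}(X_i)-b\le S_{t-i}Z_i\le SZ_i$. If $Z_i=0$, then $\mathrm{gap}_i=b+(\Lambda-1)u_{t-i}(X_i)\ge b$. It starts small: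
$$\mathrm{gap}_0\le\Big(S-S_t+\frac\nu{\sqrt t}\Big)d\le\frac2H\big((H+\nu)(1+\delta)-H+2\nu\big)\le\frac2H(H\delta+4\nu)\le4\delta .$$
Its steps are small as well. Each increment of $u_{t-i}(Y_i)$ compares a value of $u_{t-i-1}$ with an average of such values over a set of diameter $\le2$, so by (1) it is at most $2C_0/\sqrt{t-T}$; likewise for $X$. Hence all increments of $\mathrm{gap}$ and $w$ up to time $T$ are at most $2S+2(1+\Lambda)C_0/\sqrt{t-T}$, which tends to $0$ as $t\to\infty$ with $\Lambda$ fixed. Take $t$ so large that this is at most $\min(32\delta,\ h\sqrt{\delta\eta}/8)$.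

**Step 5: the pair rarely meets before time $T$.** When $Z_i=0$ the gap is at least $b$. By the maximal inequality
$$\mathbb P(\exists i\le T:Z_i=0)\le\mathrm{gap}_0/b\le4\delta/b\le\tfrac18 .$$

**Step 6: something must fluctuate.** Let $\alpha_i=\mathrm{Var}(w_{i+1}|\mathcal F_i)$ and $\gamma_i=\mathrm{Var}(\mathrm{gap}_{i+1}|\mathcal F_i)$. Suppose $(X_i,Y_i)=(x',y')$ with $x'\ne y'$, and let $x_1'$ be the neighbour from Lemma 4. The outcomes $(x',y')$ and $(x_1',y')$ at time $i+1$ have conditional probabilities at least $\frac14$ and $\eta$. Between them $w_{i+1}$ differs by $\omega:=\Lambda(u_{t-i-1}(x_1')-u_{t-i-1}(x'))$. The distance drops by $1$ and $Y$ is the same, so $\mathrm{gap}_{i+1}$ differs by $\omega-S$. One of $|\omega|,|\omega-S|$ is at least $S/2$. Two values at distance $\Delta$ with masses $\ge p$ and $\ge q$ force variance at least $\min_c\{pc^2+q(\Delta-c)^2\}=\frac{pq}{p+q}\Delta^2$, and $\frac{\eta/4}{1/4+\eta}\ge\frac\eta2$. Thus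
$$\alpha_i+\gamma_i\ge\frac{\eta S^2}8\quad\text{when }Z_i>0 .$$
Put $V_0=T\eta S^2/8$. As $S\ge S_t\ge H/(2\sqrt t)$ and $T\ge\delta t/2$, $V_0\ge\delta\eta H^2/64\ge\delta\eta h^2/64$.

**Step 7: the gap is not what fluctuates.** Let $\theta=\inf\{i:\mathrm{gap}_i\ge32\delta\}$; $\theta>0$ since $\mathrm{gap}_0\le4\delta$. By the maximal inequality $\mathbb P(\theta\le T)\le\frac18$. Let $\beta_i=-\mathbb E[\mathrm{gap}_{i+1}-\mathrm{gap}_i|\mathcal F_i]\ge0$. For $i<\theta$,
$$\mathbb E[\mathrm{gap}_{i+1}^2|\mathcal F_i]=\gamma_i+(\mathrm{gap}_i-\beta_i)^2\ge\gamma_i+\mathrm{gap}_i^2-64\delta\beta_i .$$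
Also $\mathbb E\sum_{i<T\wedge\theta}\beta_i\le\mathrm{gap}_0$, and $\mathrm{gap}_{T\wedge\theta}\le64\delta$ by the bound on increments. Summing,
$$\mathbb E\sum_{i<T\wedge\theta}\gamma_i\le\mathbb E[\mathrm{gap}_{T\wedge\theta}^2]+64\delta\,\mathrm{gap}_0\le64\delta\,\mathrm{gap}_0+64\delta\,\mathrm{gap}_0\le512\,\delta^2,$$
where we used $\mathbb E\,\mathrm{gap}_{T\wedge\theta}\le\mathrm{gap}_0$. So
$$\mathbb P\Big(\sum_{i<T\wedge\theta}\gamma_i\ge\frac{V_0}2\Big)\le\frac{1024\,\delta^2}{V_0}\le\frac{2^{16}\delta}{\eta H^2}\le\frac18 .$$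

**Step 8: so $w$ fluctuates, and must start high.** Outside the three events of probability $\le\frac18$ in Steps 5 and 7, the pair has not met by time $T$, $\theta>T$, and $\sum_{i<T}\gamma_i<V_0/2$; by Step 6, $\sum_{i<T}\alpha_i\ge V_0/2$. This happens with probability at least $\frac58$. We deduce $w_0\ge\sqrt{V_0}/8$. Let $W=\sqrt{V_0}\ge h\sqrt{\delta\eta}/8$. If $w_0\ge W$ there is nothing to prove. Otherwise let $\theta'=\inf\{i:w_i\ge W\}$. Then $\mathbb P(\theta'\le T)\le w_0/W$, and $w_{T\wedge\theta'}\le2W$ by the bound on increments. As $w$ is a martingale, $\mathbb E\sum_{i<T\wedge\theta'}\alpha_i\le\mathbb E[w_{T\wedge\theta'}^2]\le2Ww_0$. Hence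
$$\frac58\le\mathbb P\Big(\sum_{i<T}\alpha_i\ge\frac{V_0}2\Big)\le\frac{w_0}W+\frac{4Ww_0}{V_0}=\frac{5w_0}{\sqrt{V_0}} .$$
In all cases $\Lambda u_t(x)=w_0\ge\sqrt{V_0}/8\ge c_2:=h\sqrt{\delta\eta}/64$, and $c_2$ does not depend on $\Lambda$.

**Step 9: halving $\Lambda$.** At the same $f,x,y$, using $d\le2\sqrt t/H$ and $H\ge h$,
$$\sqrt t\,S_t(\Lambda/2)\ge\sqrt t\,\frac{u_t(y)-\Lambda u_t(x)-b}d+\sqrt t\,\frac{w_0}{2d}\ge H-2\nu+\frac{c_2h}4 .$$
Here $t$ is arbitrarily large, so $H(\Lambda/2)\ge H-2\nu+c_2h/4$; let $\nu\to0$. The claim holds with $c_*=c_2h/4$, and Proposition 8 is proved. $\square$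

## Improving the error to $(d/\sqrt t)^3$

**Proposition 9.** There are $\Lambda\ge1$ and $C$ depending only on $\eta$ such that for every member of $\mathcal C_\eta$, $f:V\to[0,1]$, $t\ge1$ and $x\ne y$:
$$u_t(y)\le\Lambda u_t(x)+C\Big(\frac{d(x,y)}{\sqrt t}\Big)^3.\tag{6}$$

The plan is to take a nearly worst violation $e$ of (6) and go back in time by $2\tau$, where $\tau$ is a large multiple of $d^2$. If the coupled pair has not met, the violation at the earlier time is comparable to $e$, because $e$ was nearly worst. If it has met, we gain $(\Lambda-1)$ times the value of the function. Proposition 8 shows that this value is of order $e$, so a large $\Lambda$ wins.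

**Step 1: constants, in an order without circularity.** Put $k=\lceil64C_0^2\rceil$ and $C_1=4\cdot2^{3/2}$. If $Z_0\le d$ and $n=2kd^2$, Azuma–Hoeffding gives $\mathbb P(Z_n\ge(1+s)d)\le e^{-s^2/(16k)}$ for $s\ge0$. This tail is uniform in $d$, so there are $C_2$ and $\lambda\ge1$, depending only on $k$, with
$$\mathbb E\big[\max(1,Z_n/d)^3\big]\le C_2,\qquad\mathbb E\big[\max(1,Z_n/d)^3;Z_n>\lambda d\big]\le\frac1{2C_1}.$$
Let $c=1/(4C_1\lambda^3)$ and $K_1=\sqrt{8\log(1/c)}+\sqrt{8\log8}$. Let $\varepsilon,t_0$ be given by Proposition 8 for $(c,K_1)$. Let $d_0=\max(\lceil\sqrt{t_0}\,\rceil,1)$. Finally put $\Lambda=1+2C_2/\varepsilon$ and $C_4=4(4k)^{3/2}$. None of $k,C_1,C_2,\lambda,c,K_1,\varepsilon,d_0,C_4$ depends on $\Lambda$.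

**Step 2: a nearly worst violation.** Let $E_t(d)=\sup(u_t(y)-\Lambda u_t(x))_+\le1$ over the class, $f$, and $1\le d(x,y)\le d$. We show $E_t(d)\le C_4(d/\sqrt t)^3$ for all $t\ge1$ and integers $d\ge d_0$. Since $E_t(d)\le E_t(\max(d,d_0))$ and $\max(d,d_0)\le d_0d$, this implies (6) with $C=C_4d_0^3$.

Suppose it fails. Then for some $N$,
$$\phi:=\sup_{1\le t\le N,\ d\ge d_0}E_t(d)\Big(\frac{\sqrt t}d\Big)^3\in(C_4,N^{3/2}].$$
Choose $t\le N$, $d\ge d_0$ for which the quantity is at least $\phi/2$, and then a member of the class, $f$, and $x\ne y$ with $d(x,y)\le d$ that come within a factor $2$ of $E_t(d)$: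
$$u_t(y)-\Lambda u_t(x)\ge e:=\tfrac14\phi\Big(\frac d{\sqrt t}\Big)^3>0 .$$
As $e\le1$, $(d/\sqrt t)^3\le4/\phi\le4/C_4=(4k)^{-3/2}$, so $4kd^2\le t$. Let $\tau=kd^2$ and $g=u_{t-2\tau}$; then $t-2\tau\ge t/2\ge1$. By the definition of $\phi$, for all $X\ne Y$ at distance $Z$,
$$g(Y)-\Lambda g(X)\le\phi\Big(\frac{\max(Z,d)}{\sqrt{t/2}}\Big)^3=C_1e\max(1,Z/d)^3 .\tag{7}$$

**Step 3: splitting at coalescence.** Run the coupling from $(x,y)$ for time $2\tau$. Let "coal" be the event $X_{2\tau}=Y_{2\tau}$ and "nc" its complement. Then $u_t(y)-\Lambda u_t(x)=\mathbb E[g(Y_{2\tau})-\Lambda g(X_{2\tau})]$, so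
$$e\le\mathbb E\big[(g(Y_{2\tau})-\Lambda g(X_{2\tau}))_+;\mathrm{nc}\big]-(\Lambda-1)\,\mathbb E\big[g(X_{2\tau});\mathrm{coal}\big].\tag{8}$$

**Step 4: the function is not small on average, even truncated.** Let $B=C_1\lambda^3e\ge C_1e$. On $\mathrm{nc}\cap\{Z_{2\tau}\le\lambda d\}$ the positive part in (8) is at most $g(Y_{2\tau})$ and, by (7), at most $B$. On $\mathrm{nc}\cap\{Z_{2\tau}>\lambda d\}$ it contributes at most $C_1e\cdot\frac1{2C_1}=\frac e2$. So, dropping the negative term of (8),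
$$\mathbb E[g(Y_{2\tau})\wedge B]\ge e-\frac e2=\frac e2 .$$

**Step 5: Proposition 8 spreads this to a typical position of $Y_\tau$.** Put $v_s=Q^s\big((g\wedge B)/B\big)\in[0,1]$. Then $\mathbb E[v_\tau(Y_\tau)]=v_{2\tau}(y)\ge\frac e{2B}=\frac1{2C_1\lambda^3}=2c$. As $v_\tau\le1$, $\mathbb P(Y_\tau\in E_1)\ge c$ for $E_1=\{v_\tau\ge c\}$. Lemma 6 with $\psi=d(\cdot,E_1)$ and $\zeta=c$ gives $Q^\tau\psi(y)\le\sqrt{8\tau\log(1/c)}$, and its upper tail with $z=\sqrt{8\tau\log8}$ then gives $\mathbb P(d(Y_\tau,E_1)\le K_1\sqrt\tau)\ge\frac78$. Since $\tau\ge d_0^2\ge t_0$, Proposition 8 gives $v_\tau(z)\ge\varepsilon$ whenever $d(z,E_1)\le K_1\sqrt\tau$. So $\mathbb P(v_\tau(Y_\tau)\ge\varepsilon)\ge\frac78$.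

**Step 6: the gain after meeting.** By Lemma 5(c), $\mathbb P(Z_\tau>0)\le C_0d/\sqrt\tau=C_0/\sqrt k\le\frac18$. If $Z_\tau=0$ then the pair agrees at time $2\tau$. By the Markov property at time $\tau$,
$$\mathbb E[g(X_{2\tau});\mathrm{coal}]\ge\mathbb E[(g\wedge B)(Y_{2\tau});Z_\tau=0]=B\,\mathbb E[v_\tau(Y_\tau);Z_\tau=0]\ge\tfrac34\varepsilon B\ge\tfrac34\varepsilon C_1e .$$

**Step 7: contradiction.** By (7) the first term of (8) is at most $C_1e\,C_2$. Hence
$$e\le C_1C_2e-(\Lambda-1)\tfrac34\varepsilon C_1e=C_1C_2e-\tfrac32C_1C_2e<0,$$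
which is absurd. $\square$

## Exit times of the distance process started at $1$

To prove Proposition 7 we start the coupling from two neighbours and wait until they meet or separate to distance $r$. The time this takes is typically short, and of order $r^2$ with probability of order $1/r$. The next lemma records this and its effect on martingales.

**Lemma 10.** Let $Z_0=1$, let $r\ge2$ be an integer and $T=T_r$.

(a) $\mathbb P(T>j)\le\frac{Cr}j\,e^{-cj/r^2}$ for all integers $j\ge1$.

(b) If $(N_i)$ is an $(\mathcal F_i)$-martingale with increments bounded by $2$, then $\mathbb E|N_T-N_0|^6\le Cr^5$.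

**Proof.** (a) Let $n=\lfloor j/2\rfloor$. Lemma 5(a) with $d=1$ and Markov's inequality give
$$\mathbb P(T>n)\le\frac{\mathbb E T}{n+1}\le\frac{2(r+1)/\eta}{j/2}\le\frac{6r}{\eta j}.$$
On $\{T>n\}$, Lemma 5(a) bounds the conditional probability of $T>j$ by $2\cdot2^{-(j-n)/n_r}\le2\cdot2^{-j/(2n_r)}$. Since $r+1\le\frac32r$, $n_r\le6r^2/\eta$. Multiply.

(b) Since $(j+1)^3-j^3\le7j^2$ for $j\ge1$, part (a) gives
$$\mathbb E[T^3]=\sum_{j\ge0}\big((j+1)^3-j^3\big)\mathbb P(T>j)\le1+Cr\sum_{j\ge1}j\,e^{-cj/r^2}\le1+Cr\cdot r^4\le Cr^5 ,$$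
because $\sum_jj\xi^j=\xi/(1-\xi)^2$ and $1-e^{-c/r^2}\ge c'/r^2$. The stopped form of Burkholder's inequality with $\sigma=0$, $\sigma'=T$, $p=6$ gives $\mathbb E|N_T-N_0|^6\le C\,\mathbb E[T^3]$. $\square$

## The gradient bound

We now prove Proposition 7. Let $\Lambda$ be the constant of Proposition 9. For $z\ne z'$ and $n\ge1$,
$$|u_n(z)-u_n(z')|\le\Lambda u_n(z)+C\Big(\frac{d(z,z')}{\sqrt n}\Big)^3.\tag{9}$$
Indeed, if $u_n(z')\ge u_n(z)$ the left side is at most $u_n(z')$ and (6) applies; otherwise it is at most $u_n(z)$. For $t<64$ the right side of (4) is at least $Ct^{-3/2}\ge C/512$, so (4) is trivial for $C$ large. Let $t\ge64$.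

The main point is the following: for every integer $1\le r\le\sqrt t/4$,
$$|u_t(x)-u_t(y)|\le\frac Cr\Big(a+\Big(\frac r{\sqrt t}\Big)^3\Big).\tag{10}$$
The factor $\frac1r$ is the probability that two neighbours separate to distance $r$ before meeting; the bracket is what (9) gives at distance $r$. For $r=1$, (10) is (9). Let $r\ge2$ in Steps 1–4.

**Step 1: stop at separation $r$.** Run the coupling from $(x,y)$, $Z_0=1$. Let $T=T_r$ and $s=\lfloor t/2\rfloor$. Optional stopping of the bounded martingale $u_{t-i}(X_i)-u_{t-i}(Y_i)$ at $T\wedge s$ gives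
$$|u_t(x)-u_t(y)|\le\mathbb E\big[|u_{t-T}(X_T)-u_{t-T}(Y_T)|;Z_T\ge r,T\le s\big]+\mathbb P(T>s),$$
since the difference vanishes if $Z_T=0$. By Lemma 10(a) and $s\ge t/3$, $\mathbb P(T>s)\le\frac{Cr}te^{-ct/r^2}=\frac Cr\cdot\frac{r^2}t\,e^{-ct/r^2}\le\frac Cr(r/\sqrt t)^3$, because $e^{-c/\xi}\le C\xi^{1/2}$ for $\xi>0$. On $\{Z_T\ge r,T\le s\}$ we have $Z_T\le r+1\le2r$ and $t-T\ge t/2$, so (9) bounds the difference by $\Lambda u_{t-T}(X_T)+C(r/\sqrt t)^3$. As $\mathbb P(Z_T\ge r)\le\frac1r$ by Lemma 5(b), it remains to show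
$$\mathbb E\big[u_{t-T}(X_T);Z_T\ge r,T\le s\big]\le\frac Cr\Big(a+\Big(\frac r{\sqrt t}\Big)^3\Big).\tag{11}$$
The difficulty here is that, although $u_{t-i}(X_i)$ has mean $a$ at each time, it could be large just on the rare event $Z_T\ge r$.

**Step 2: slice by the exit time.** The purpose is to replace the random time $T$ by deterministic times. For $k\ge1$ with $(k-1)r^2\le s$ let
$$\Omega_k=\{Z_T\ge r,\ (k-1)r^2<T\le kr^2\},\qquad s_k=kr^2 .$$
As $T\ge1$, these disjoint events cover $\{Z_T\ge r,T\le s\}$. Moreover $s_k\le s+r^2\le\frac t2+\frac t{16}$, so $t-s_k\ge t/4$. We have $\mathbb P(\Omega_1)\le\frac1r$, and for $k\ge2$ Lemma 10(a) with $j=(k-1)r^2$ gives $\mathbb P(\Omega_k)\le\frac{Cr}{(k-1)r^2}e^{-c(k-1)}$. So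
$$\mathbb P(\Omega_k)\le\frac Cr\,e^{-c_1k}\quad(k\ge1),\qquad\sum_k\mathbb P(\Omega_k)\le\mathbb P(Z_T\ge r)\le\frac1r .$$
Since $\Omega_k=\{Z_{T\wedge s_k}\ge r,\ T\wedge s_k>(k-1)r^2\}$, it belongs to $\mathcal F_{T\wedge s_k}$. With $g_k=u_{t-s_k}$, the martingale property of $u_{t-i}(X_i)$ gives
$$\mathbb E[u_{t-T}(X_T);\Omega_k]=\mathbb E[g_k(X_{s_k});\Omega_k].$$

**Step 3: compare $g_k$ with a distance function.** Distance functions are Lipschitz, so their martingales have bounded increments, and Lemma 10(b) applies to them. Let $L_k=\{g_k\le2a\}$ and $\psi_k=d(\cdot,L_k)$. As $\mathbb E[g_k(X_{s_k})]=a$, $\mathbb P(X_{s_k}\in L_k)\ge\frac12$ by Markov's inequality (if $a=0$ this probability is $1$). In particular $L_k\ne\emptyset$. Comparing a point with the nearest point of $L_k$ by Proposition 9, and using $t-s_k\ge t/4$,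
$$g_k\le2\Lambda a+C\Big(\frac{\psi_k}{\sqrt t}\Big)^3\quad\text{on }V .$$
Let $\Psi_i=Q^{s_k-i}\psi_k(X_i)$ for $i\le s_k$ and $\Psi_i=\Psi_{s_k}$ for $i>s_k$. By Lemma 6 this is an $(\mathcal F_i)$-martingale with increments bounded by $2$, $\Psi_{s_k}=\psi_k(X_{s_k})$, and $0\le\Psi_0\le\sqrt{8s_k\log2}\le C\sqrt k\,r$. On $\Omega_k$ we have $T\le s_k$ and
$$\psi_k(X_{s_k})\le\Psi_0+|\Psi_T-\Psi_0|+|\Psi_{s_k}-\Psi_T| .$$

**Step 4: three contributions to $\mathbb E[\psi_k(X_{s_k})^3;\Omega_k]$.** Up to the factor $9$ from $(\alpha+\beta+\gamma)^3\le9(\alpha^3+\beta^3+\gamma^3)$ for nonnegative $\alpha,\beta,\gamma$, they are as follows.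

* The starting value: $\Psi_0^3\,\mathbb P(\Omega_k)\le Ck^{3/2}e^{-c_1k}r^2$.
* The fluctuation up to $T$: by Cauchy–Schwarz and Lemma 10(b), $\mathbb E[|\Psi_T-\Psi_0|^3;\Omega_k]\le(Cr^5)^{1/2}\big(\frac Cre^{-c_1k}\big)^{1/2}=Cr^2e^{-c_1k/2}$.
* The fluctuation from $T$ to $s_k$: on $\Omega_k\in\mathcal F_{T\wedge s_k}$ we have $0\le s_k-T\le r^2$, so the stopped Burkholder inequality between $T\wedge s_k$ and $s_k$, with $p=3$, gives $\mathbb E[|\Psi_{s_k}-\Psi_T|^3;\Omega_k]\le Cr^3\,\mathbb P(\Omega_k)\le Cr^2e^{-c_1k}$.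

Summing over $k$, $\sum_k\mathbb E[\psi_k(X_{s_k})^3;\Omega_k]\le Cr^2$. Therefore
$$\sum_k\mathbb E[g_k(X_{s_k});\Omega_k]\le2\Lambda a\sum_k\mathbb P(\Omega_k)+Ct^{-3/2}r^2\le\frac Cr\Big(a+\Big(\frac r{\sqrt t}\Big)^3\Big),$$
which is (11). This proves (10).

**Step 5: choose $r$.** We balance the two terms of (10), which suggests $r$ of order $\sqrt t\,a^{1/3}$. If $\frac{\sqrt t}8a^{1/3}\ge1$, take $r=\lceil\frac{\sqrt t}8a^{1/3}\rceil\in[\frac{\sqrt t}8a^{1/3},\frac{\sqrt t}4a^{1/3}]$; as $a\le1$, $r\le\sqrt t/4$. Then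
$$\frac ar\le\frac{8a^{2/3}}{\sqrt t},\qquad\frac1r\Big(\frac r{\sqrt t}\Big)^3=r^2t^{-3/2}\le\frac{a^{2/3}}{\sqrt t},$$
and (10) gives (4). Otherwise $a<(8/\sqrt t)^3$; take $r=1$, and (10) gives $|u_t(x)-u_t(y)|\le C(a+t^{-3/2})\le Ct^{-3/2}$, which is again (4). This proves Proposition 7, and with it Theorems 2, 3 and 1. $\blacksquare$
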